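# A simple derivation of $K[x,y]$ whose image is a Mathieu–Zhao space

## 1. Two theorems on images of simple derivations

**Theorem 1.** Let $K$ be a field of characteristic $0$ and let $A=K[x,y]$. Put
$$\ell=2x+y,\qquad \Delta=x(x+y)\,\partial_x+y^2\,\partial_y,\qquad \delta=\partial_x-4\,\partial_y,\qquad D=\ell\Delta+\delta ,$$
that is, $D=\bigl(x(x+y)(2x+y)+1\bigr)\partial_x+\bigl(y^2(2x+y)-4\bigr)\partial_y$. Then $D$ is a simple derivation of $A$, and $\mathfrak r(D(A))=\{0\}$, where for a subspace $M$ of an algebra
$$\mathfrak r(M)=\{a:\ a^m\in M\text{ for all sufficiently large }m\}.$$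
Hence $D(A)$ is a Mathieu–Zhao space of $A$.

**Theorem 2.** Let $K$ be a field of characteristic $0$ and let $n\ge 2$.

1. There is a simple $K$-derivation of $K[x_1,\dots,x_n]$ whose image $M$ satisfies $\mathfrak r(M)=\{0\}$, so that $M$ is a Mathieu–Zhao space. Explicitly, on $K[x,y,z_1,\dots,z_{n-2}]$ one extends $D$ by $z_i\mapsto x^i$.
2. There is also a simple $K$-derivation of $K[x_1,\dots,x_n]$ whose image is not a Mathieu–Zhao space.
3. If $D'$ is any derivation of $K[x,y]$ with $\deg D'(x)\le 2$ and $\deg D'(y)\le2$, then every nonconstant $a\in K[x,y]$ satisfies $a^m\notin(\ell\Delta+D')(A)$ for infinitely many $m$, and $\mathfrak r\bigl((\ell\Delta+D')(A)\bigr)=\{0\}$.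

Let us unpack the words. Throughout, $K$ has characteristic $0$, and a derivation of a polynomial algebra over $K$ is understood to be $K$-linear.

**Definition (simple derivation).** A $K$-derivation of $A=K[x_1,\dots,x_n]$ is a $K$-linear map $d:A\to A$ with $d(ab)=d(a)b+a\,d(b)$. It is determined by the values $d(x_i)$. An ideal $I$ is $d$-stable if $d(I)\subseteq I$. The derivation $d$ is simple if $0$ and $A$ are the only $d$-stable ideals.

For example, $\partial_x$ on $K[x,y]$ is not simple, because the ideal $(y)$ is stable. The derivation $x\partial_x+y\partial_y$ is not simple either, because $(x)$ is stable. A simple derivation in two variables will be built in Section 3.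

**Definition (Mathieu–Zhao space).** A $K$-subspace $M$ of a commutative $K$-algebra $A$ is a Mathieu–Zhao space (MZ space) if, whenever $a\in A$ satisfies $a^m\in M$ for all $m\ge1$, then for every $b\in A$ one has $ba^m\in M$ for all sufficiently large $m$.

Every ideal is an MZ space. The line $M=Kx\subset K[x]$ is an MZ space that is not an ideal: if $a\ne0$ and $a^m\in Kx$ for all large $m$, then $m\deg a=1$ for all large $m$, which is absurd, so only $a=0$ has to be tested. The subspace $K[x^2]\subset K[x]$ is not an MZ space, because of the following observation.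

*If an MZ space $M$ contains $1$, then $M=A$.* Indeed, take $a=1$ in the definition: for every $b$ we get $b=b\cdot1^m\in M$.

The line $Kx$ illustrates the mechanism that Theorem 1 uses: *if $\mathfrak r(M)=\{0\}$, then $M$ is an MZ space*, since the only $a$ with all powers in $M$ is $a=0$, and then $ba^m=0\in M$.

The statement that these theorems decide is a conjecture stated in Dan Yan, "The images of some simple derivations", arXiv:2203.05783 (2022): for every $n\ge2$ and every simple $K$-derivation of $K[x_1,\dots,x_n]$, the image is not an MZ space. Theorem 1 says that this is false for $n=2$, over every field of characteristic $0$. Theorem 2(1) says that it is false in every dimension $n\ge2$, and Theorem 2(2) says that the opposite behaviour also occurs in every dimension, so simplicity alone does not decide the matter.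

## 2. One variable, and derivations with $1$ in the image

In one variable everything can be seen at once. A derivation of $K[x]$ is $d=f\partial_x$, and the ideal $(f)$ is stable since $d(fh)=f\cdot(fh)'$. So if $d$ is simple, $f$ is a nonzero constant. Then $d(K[x])=K[x]$, because characteristic $0$ allows us to integrate, and the whole algebra is an MZ space. This is why the conjecture starts in dimension two.

In two variables the first simple derivations one writes down have the shape $\partial_x+(\dots)\partial_y$, with $d(x)=1$. For these, $1\in d(A)$, and by the observation above the image is an MZ space only if $d$ is surjective. So if such a derivation misses a single polynomial, its image is not an MZ space. To violate the conjecture by the mechanism $\mathfrak r=\{0\}$, we must keep $1$ out of the image, and also keep out the high powers of every other polynomial, and still have a simple derivation.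

## 3. Stable primes in $K[x,y]$ and a test for simplicity

*The purpose of this section* is to reduce simplicity in two variables to two checkable conditions. The point is that stability passes to minimal primes.

**Lemma 3.** Let $d$ be a derivation of a Noetherian $\mathbb Q$-algebra, $I$ a $d$-stable ideal, and $P$ a minimal prime over $I$. Then $d(P)\subseteq P$.

*Proof.* Let $a\in P$. In the localization at $P$, the radical of $I$ is the maximal ideal, so there are $s\notin P$ and $N\ge1$ with $sa^N\in I$. We trade powers of $a$ for powers of $d(a)$. Suppose that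
$$s\,a^M d(a)^r\in I\quad\text{with } s\notin P,\ M\ge1,\ r\ge 0 .$$
Apply $d$ and multiply by $s\,d(a)$. The result is
$$M s^2a^{M-1}d(a)^{r+2}+\bigl(s\,a^Md(a)^r\bigr)\bigl(d(s)d(a)+r\,s\,d^2(a)\bigr)\in I .$$
The second summand is in $I$ and $M$ is invertible, so $s^2a^{M-1}d(a)^{r+2}\in I$, with $s^2\notin P$. Start from $M=N$, $r=0$ and iterate down to $M=0$: we get $s'd(a)^{r'}\in I\subseteq P$ with $s'\notin P$ and $r'\geq 1$. Hence $d(a)\in P$. $\square$

**Lemma 4.** A derivation $d$ of $A=K[x,y]$ is simple provided that

* (i) no nonconstant $g\in A$ satisfies $g\mid d(g)$, and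
* (ii) no maximal ideal $P$ of $A$ contains $d(A)$.

*Proof.* Suppose $I$ is a stable ideal with $0\ne I\ne A$, and let $P$ be a minimal prime over $I$. By Lemma 3, $P$ is stable, and it is nonzero and proper. Since $A$ has dimension $2$, $P$ has height $1$ or is maximal. If it has height $1$, then $P=(g)$ because $A$ is factorial, and stability says $g\mid d(g)$, against (i). If $P$ is maximal, then $d$ induces a $K$-derivation of the field $A/P$. This field is a finite extension of $K$, separable since the characteristic is $0$, so the induced derivation is $0$. This means $d(A)\subseteq P$, against (ii). $\square$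

Here is the test at work on an example that we will need again for Theorem 2(2).

**Lemma 5.** The derivation $E=\partial_x+(1+xy)\partial_y$ of $A=K[x,y]$ is simple, and $E(A)\cap yK[y]=0$. In particular $1=E(x)\in E(A)$ and $y\notin E(A)$, so $E(A)$ is not an MZ space.

*Proof.* Condition (ii) of Lemma 4 holds since $E(x)=1$. For (i), let $E(f)=hf$ with $f=\sum_{i\le N}f_i(x)y^i$ and $f_N\ne0$. Since $E$ does not raise the $y$-degree, $h\in K[x]$. The coefficient of $y^N$ gives
$$f_N'+Nxf_N=hf_N .$$
So $f_N\mid f_N'$, whence $f_N\in K^*$ and $h=Nx$. If $N\ge1$, the coefficient of $y^{N-1}$ reads $f_{N-1}'+(N-1)xf_{N-1}+Nf_N=Nxf_{N-1}$, that is,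
$$f_{N-1}'+Nf_N=xf_{N-1}.$$
If $f_{N-1}=0$, this says $Nf_N=0$, which is false. If $f_{N-1}\neq0$ has degree $k$ in $x$, the right side has degree $k+1\ge1$ and the left side has degree at most $\max(k-1,0)<k+1$. Both are impossible, so $N=0$ and $f=f_0\in K^*$ is constant. Hence $E$ is simple.

For the second claim, let $f\ne0$ have $y$-degree $N$. If $N\ge1$, the coefficient of $y^N$ in $E(f)$ is $f_N'+Nxf_N$, which has degree $\deg f_N+1\ge1$ in $x$. So $E(f)\notin K[y]$. If $N=0$, then $E(f)\in K[x]$, and $K[x]\cap yK[y]=0$. $\square$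

So $E$ obeys the conjecture. We now turn to the derivation $D$ that does not.

## 4. Top forms in the image of $\ell\Delta+D'$

Let $A_k$ be the space of forms of degree $k$ in $x,y$ (with $A_k=0$ for $k<0$), and for $f\neq 0$ in $A$ let $\bar f$ be its top form. Then $\ell\Delta(A_k)\subseteq A_{k+2}$ and $\delta(A_k)\subseteq A_{k-1}$: the derivation $D$ has a homogeneous cubic main part and a constant perturbation. Direct computation gives
$$\Delta(4x+y)=4x^2+4xy+y^2=\ell^2,\qquad D(4x+y)=\ell^3,\qquad D(\ell)=\ell\Delta(\ell)-2, \tag{1}$$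
because $\delta(4x+y)=0$ and $\delta(\ell)=-2$. The perturbation is needed: $\ell\Delta$ alone is not simple, as $x\mid\ell\Delta(x)$.

It is convenient to use the variable $t=y/x$. We have $\Delta(x)=x^2(1+t)$ and $\Delta(t)=\bigl(x\cdot y^2-y\cdot x(x+y)\bigr)/x^2=-y=-xt$. Hence for $k\in\mathbb Z$ and every rational function $g$,
$$\Delta\bigl(x^kg(t)\bigr)=x^{k+1}\bigl(k(1+t)g-tg'\bigr). \tag{2}$$
Forms of degree $k$ are exactly the $x^kg(t)$ with $g$ a polynomial of degree at most $k$, and $\ell=x(t+2)$.

**Lemma 6.** For $k\ge1$, $\Delta$ is injective on $A_k$. Let $D'$ be a derivation of $A$ with coefficients of degree $\le2$ and $D_1=\ell\Delta+D'$. If $f\in A$ has degree $k\ge1$, then $D_1(f)$ has degree exactly $k+2$ and top form $\ell\Delta(\bar f)$. In particular every nonzero element of $D_1(A)$ has degree $\ge3$ and a top form divisible by $\ell$.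

*Proof.* If $g$ has degree $j$ and leading coefficient $g_j\neq0$, then the coefficient of $t^{j+1}$ in $k(1+t)g-tg'$ is $kg_j\ne0$. This gives injectivity. Now $D'(f)$ has degree at most $(k-1)+2=k+1$, and the degree $k+2$ part of $\ell\Delta(f)$ is $\ell\Delta(\bar f)\ne0$. Finally $D_1$ kills constants. $\square$

Lemma 6 already keeps the nonzero constants out of $D(A)$. It also gives a first approach to $\mathfrak r(D(A))=\{0\}$: if $a^m\in D(A)$, then $\ell\mid\bar a^m$, so $\ell\mid\bar a$. Every $a$ whose top form is not divisible by $\ell$ is therefore out. For $a=\ell$, however, divisibility gives nothing, and in fact $\ell^3=D(4x+y)$ *is* in $D(A)$. So we need real information on which powers of a form divisible by $\ell$ lie in $\ell\Delta(A)$. We come to this in Sections 6 and 7, after proving that $D$ is simple.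

## 5. No invariant curve for $D$

**Proposition 7.** $D$ is a simple derivation of $K[x,y]$.

We check (ii) and (i) of Lemma 4. Condition (ii) is short. If $D(A)\subseteq P$ with $P$ maximal, then $\ell^3=D(4x+y)\in P$ by (1), so $\ell\in P$, and then $-2=D(\ell)-\ell\Delta(\ell)\in P$, a contradiction.

For (i), suppose a nonconstant $g$ satisfies $g\mid D(g)$. The natural plan is to compare the homogeneous parts of the equation $D(g)=hg$, starting from the top. We carry it out as far as it goes.

**Step 1: make the polynomial symmetric, so that only every third degree occurs.** Pass to the algebraic closure $\overline K$. If $p$ is an irreducible factor of $g$ of exact multiplicity $m$, write $g=p^mh_0$. From $p^m\mid D(g)=mp^{m-1}D(p)h_0+p^mD(h_0)$ we get $p\mid D(p)$. So we may assume that $g\in\overline K[x,y]$ is irreducible with $g\mid D(g)$.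

Let $\omega$ be a primitive cube root of $1$ and $\sigma$ the automorphism $x\mapsto\omega x$, $y\mapsto\omega y$, which acts on $A_k$ as $\omega^k$. For $f\in A_k$,
$$\sigma(Df)=\omega^{k+2}\ell\Delta(f)+\omega^{k-1}\delta(f)=\omega^{k+2}D(f)=\omega^2D(\sigma f),$$
so $\sigma D=\omega^2D\sigma$. Hence $\sigma g$ and $\sigma^2g$ also divide their images under $D$. Let $G$ be the product of representatives, up to scalars, of $g,\sigma g,\sigma^2g$. Then $G$ is squarefree, $DG=HG$ for some polynomial $H$, and $\sigma G=\mu G$ with a scalar $\mu$.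

Let $N=\deg G\ge1$, and write $G_i$ for the component of degree $i$. From $\omega^iG_i=\mu G_i$ we see that all $i$ with $G_i\neq0$ are congruent mod $3$, so $G=G_N+G_{N-3}+\cdots$. Since $\deg DG\le N+2$, $\deg H\le2$. Applying $\sigma$ to $DG=HG$ gives $\sigma(H)\mu G=\omega^2D(\mu G)=\omega^2\mu HG$, so $\sigma H=\omega^2H$, and therefore $H\in A_2$ (over $\overline K$). The parts of degree $N+2$ and $N-1$ of $DG=HG$ are
$$\ell\Delta(G_N)=HG_N,\qquad \ell\Delta(G_{N-3})+\delta(G_N)=HG_{N-3}. \tag{3}$$

**Step 2: find the shape of $G_N$ from the first equation.** Over $\overline K$ the form $G_N$ is a product of linear forms. If $\lambda$ is one of them, of multiplicity $m$, the argument of Step 1 applied to $\ell\Delta$ gives $\lambda\mid\ell\Delta(\lambda)$. So $\lambda$ is proportional to $\ell$, or $\lambda\mid\Delta(\lambda)$. For $\lambda=\alpha x+\beta y$ we have $\Delta(\lambda)=\alpha x^2+\alpha xy+\beta y^2$, whose value at the zero $(\beta,-\alpha)$ of $\lambda$ is $\alpha\beta^2-\alpha^2\beta+\alpha^2\beta=\alpha\beta^2$. So $\lambda\mid\Delta(\lambda)$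 forces $\alpha\beta=0$. Therefore
$$G_N=c\,x^ay^b\ell^r,\qquad c\in\overline K^*,\quad a+b+r=N .$$

**Step 3: extract arithmetic conditions on $a,b,r$ from the second equation.** Put $G_{N-3}/G_N=x^{-3}g(t)$, where from now on $g$ denotes this rational function of $t$. Since $G_N=cx^Nt^b(t+2)^r$, the only possible poles of $g$ are at $t=0$, of order at most $b$, and at $t=-2$. By the quotient rule and (3),
$$\ell\Delta\Bigl(\frac{G_{N-3}}{G_N}\Bigr)=\frac{(HG_{N-3}-\delta G_N)G_N-G_{N-3}HG_N}{G_N^2}=-\frac{\delta(G_N)}{G_N}=-\frac1x\Bigl(a-\frac{4b}t-\frac{2r}{t+2}\Bigr).$$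
By (2) with $k=-3$, the left side is $x(t+2)\cdot x^{-2}\bigl(-3(1+t)g-tg'\bigr)$. Hence
$$tg'+3(1+t)g=\frac1{t+2}\Bigl(a-\frac{4b}t-\frac{2r}{t+2}\Bigr)=\frac{a+2b}{t+2}-\frac{2b}t-\frac{2r}{(t+2)^2}. \tag{4}$$
We now bound the poles of $g$.

* At infinity: if $g\ne0$, the left side has degree $\deg g+1$ and the right side has degree at most $-1$. So $\deg g\le-2$, and $g$ has no polynomial part.
* At $t=-2$: a pole of $g$ of order $k\ge1$ gives a pole of order $k+1$ on the left, through $tg'$. So $k\le1$.
* At $t=0$: a leading term $\gamma t^{-\beta}$ with $\beta\ge1$ contributes $(3-\beta)\gamma t^{-\beta}$ on the left, and the right side has a pole of order at most $1$. So $\beta\le1$ or $\beta=3$.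

Hence $g=\gamma_3t^{-3}+\gamma_2t^{-2}+\gamma_1t^{-1}+\varepsilon(t+2)^{-1}$. The operator $g\mapsto tg'+3(1+t)g$ acts by
$$t^{-3}\mapsto3t^{-2},\qquad t^{-2}\mapsto t^{-2}+3t^{-1},\qquad t^{-1}\mapsto2t^{-1}+3,\qquad \frac1{t+2}\mapsto3-\frac4{t+2}+\frac2{(t+2)^2},$$
so the left side of (4) is
$$(3\gamma_3+\gamma_2)t^{-2}+(3\gamma_2+2\gamma_1)t^{-1}+3(\gamma_1+\varepsilon)-\frac{4\varepsilon}{t+2}+\frac{2\varepsilon}{(t+2)^2}.$$
Comparing with the right side of (4) term by term yields
$$\varepsilon=-r,\qquad a+2b=4r,\qquad \gamma_1=r,\qquad\gamma_2=-\tfrac23(b+r),\qquad\gamma_3=\tfrac29(b+r). \tag{5}$$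
If $r=0$, then $a+2b=0$, so $a=b=0$ and $N=0$, a contradiction. If $r\ge1$, then $\gamma_3\ne0$, so $g$ has a pole of order $3$ at $t=0$ and $b\ge3$. Then $4r=a+2b\ge6$, so
$$r\ge2. \tag{6}$$

**Where this approach stops.** One would like to exclude $r\ge2$ as well from (3), but this is impossible. Take $(a,b,r)=(2,3,2)$, which satisfies $a+2b=4r$ and $b\ge3$. With
$$G_7=x^2y^3\ell^2,\qquad G_4=\tfrac{2}{9}x\,(20x^3-40x^2y-19xy^2+3y^3),\qquad H=8x^2+16xy+7y^2$$
both equations (3) hold. For the first, $\Delta(G_7)/G_7=2(x+y)+3y+2\Delta(\ell)/\ell$, and $\ell(2x+5y)+2(2x^2+2xy+y^2)=8x^2+16xy+7y^2$. For the second, expanding both sides gives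
$$HG_4-\ell\Delta(G_4)=\tfrac29\bigl(-216x^4y^2-216x^3y^3-36x^2y^4+9xy^5\bigr)=-48x^4y^2-48x^3y^3-8x^2y^4+2xy^5=\delta(G_7).$$
So the two top degrees alone cannot finish the argument. What they do not see is that $G$ is squarefree. Its top form $G_N$ contains $\ell^r$, so the curve $G=0$ has $r$ branches (counted suitably) going to infinity in the direction $\ell=0$, and squarefreeness makes these branches distinct. Each branch solves an explicit differential equation, and we show that this equation has at most one solution of the required growth.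

**Step 4: prove that $r\le1$ by counting branches at infinity.** Use coordinates $u=\ell=2x+y$ and $v=4x+y$, so that $x=(v-u)/2$ and $y=2u-v$. Then
$$\Delta(u)=2x^2+2xy+y^2=\tfrac12(v-u)^2+(v-u)(2u-v)+(2u-v)^2=\tfrac12(v^2-4uv+5u^2),$$
and with (1),
$$Du=-2+\tfrac12u(v^2-4uv+5u^2),\qquad Dv=u^3 .$$

Recall Puiseux's theorem: the field $\Omega=\bigcup_{k\ge1}\overline K((v^{-1/k}))$ is algebraically closed. Its elements are series in descending fractional powers of $v$. For $f\ne0$ let $\deg f$ be the highest exponent of $v$ that occurs, and $\deg0=-\infty$. For instance, $u^2-v$ has the two roots $\pm v^{1/2}$ in $\Omega$, of degree $\frac12$. Degrees add under products, and the derivation $'=d/dv$ satisfies $\deg f'\le\deg f-1$.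

View $G$ as a polynomial in $u$ over $\overline K[v]\subset\Omega$. It is squarefree in $\overline K[u,v]$, hence by Gauss's lemma squarefree in $\overline K(v)[u]$, and as the characteristic is $0$ its roots in $\Omega$ are simple.

*Counting.* We claim that $G$ has exactly $r$ roots $\rho\in\Omega$ with $\deg\rho<1$. Substitute $u=v\xi$. In the coordinates $(u,v)$ we have
$$v^{-N}G(v\xi,v)=\sum_iv^{i-N}G_i(\xi,1).$$
As a polynomial in $\xi$, this has coefficients of degree $\le0$, and modulo elements of negative degree it reduces to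
$$G_N(\xi,1)=c\Bigl(\frac{1-\xi}2\Bigr)^a(2\xi-1)^b\xi^r\ne0 .$$
Let $\xi_i$ be its roots in $\Omega$ and write it as
$$c'\prod_{\deg\xi_i\le0}(\xi-\xi_i)\prod_{\deg\xi_i>0}(\xi_i^{-1}\xi-1).$$
Every factor other than $c'$ has coefficients of degree $\le0$ and a nonzero reduction, so the product of these factors has coefficients of degree $\le 0$ and a nonzero reduction. It follows that $\deg c'=0$. The factors of the second product reduce to $-1$, and a factor $\xi-\xi_i$ of the first reduces to $\xi$ exactly when $\deg\xi_i<0$. So the order of vanishing at $\xi=0$ of the reduction, which is $r$, is the number of $\xi_i$ of negative degree. The roots $\rho=v\xi_i$ of $G$ are simple, and the claim follows: there are $r$ *distinct* such roots.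

*The differential equation.* Let $\rho$ be one of these roots. Differentiating $G(\rho,v)=0$ gives $G_u(\rho)\rho'+G_v(\rho)=0$. Substituting $u=\rho$ in $G_u\cdot Du+G_v\cdot Dv=HG$ gives $G_u(\rho)\,(Du)|_{u=\rho}+G_v(\rho)\rho^3=0$. Since $G_u(\rho)\neq0$,
$$-2+\tfrac12\rho\,(v^2-4\rho v+5\rho^2)=\rho^3\rho'. \tag{7}$$

*Uniqueness.* Let $\rho_1\ne\rho_2$ be two solutions of (7) with $\deg\rho_i<1$ and put $w=\rho_1-\rho_2\ne0$. Note that $\rho^3\rho'=\frac14(\rho^4)'$. Subtracting the two equations,
$$\tfrac12w\bigl[v^2-4v(\rho_1+\rho_2)+5(\rho_1^2+\rho_1\rho_2+\rho_2^2)\bigr]=\tfrac14\bigl(w(\rho_1+\rho_2)(\rho_1^2+\rho_2^2)\bigr)'.$$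
In the bracket, $v^2$ has degree $2$ and everything else has smaller degree, so the left side has degree exactly $\deg w+2$. The right side has degree less than $(\deg w+3)-1=\deg w+2$. This is a contradiction. Hence $r\le1$.

This contradicts (6). So condition (i) of Lemma 4 holds for $D$, and $D$ is simple. $\square$

## 6. One linear condition in each degree, and the powers of $\ell$

We turn to the powers. For homogeneous $\alpha$ of degree $e$, the question whether $\alpha^m\in\ell\Delta(A)$ is the question whether $\ell\mid\alpha^m$ and $\alpha^m/\ell\in\Delta(A_{em-2})$. So we describe $\Delta(A_k)$ inside $A_{k+1}$. By Lemma 6 it has dimension $k+1$ in a space of dimension $k+2$, so one linear condition cuts it out.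

**Lemma 8.** For $k\ge1$ define $\Lambda_k:A_{k+1}\to K$ by $\Lambda_k\bigl(x^{k+1}B(t)\bigr)=[t^k]\,e^{-kt}B(t)$, where $[t^k]$ denotes the coefficient of $t^k$. Then $\Delta(A_k)=\ker\Lambda_k$.

*Proof.* Differentiating a product,
$$e^{-kt}\bigl(k(1+t)g-tg'\bigr)=-t^{k+1}\frac{d}{dt}\bigl(t^{-k}e^{-kt}g\bigr).$$
So by (2), $\Lambda_k\bigl(\Delta(x^kg)\bigr)$ is minus the coefficient of $t^{-1}$ in the derivative of a Laurent series, which is $0$. Thus $\Delta(A_k)\subseteq\ker\Lambda_k$. Since $\Lambda_k(xy^k)=[t^k]e^{-kt}t^k=1\ne0$, both spaces have codimension $1$ in $A_{k+1}$, and they are equal. $\square$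

Let us try $\alpha=\ell=x(t+2)$. For $m\ge3$, $\ell^m\in\ell\Delta(A)$ if and only if
$$N_m:=\Lambda_{m-2}(\ell^{m-1})=[t^{m-2}]\,e^{-(m-2)t}(t+2)^{m-1}$$
vanishes. By hand,
$$N_3=0,\qquad N_4=6-24+16=-2,\qquad N_5=8-72+144-72=8,\qquad N_6=-22,\qquad N_7=\tfrac{136}3 .$$
The value $N_3=0$ is the identity $\Delta(4x+y)=\ell^2$ again. We would like to know that $N_m\ne0$ infinitely often. For general $\alpha$ over a general $K$, size or sign estimates make no sense, so we look for an argument by divisibility. The factorials of the exponential series suggest a prime $p$ with $m$ slightly larger than $p$. Let $p\geq 3$ and $m=p+4$: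
$$N_{p+4}=\sum_{i=0}^{p+2}\binom{p+3}i2^{p+3-i}\,\frac{\bigl(-(p+2)\bigr)^{p+2-i}}{(p+2-i)!}.$$
For $i\ge3$ the denominator is prime to $p$. For $i=0,1,2$ it is divisible by $p$ exactly once, and by Wilson's theorem $p/(p+h)!\equiv-1/h!\pmod p$ for $h=0,1,2$. So $pN_{p+4}$ is $p$-integral, and modulo $p$ only the three terms $i=0,1,2$ survive. With $\binom{p+3}i\equiv\binom3i$, and $2^{p+3-i}\equiv2^{4-i}$ and $(-(p+2))^{p+2-i}\equiv(-2)^{3-i}$ by Fermat,
$$pN_{p+4}\equiv16\cdot(-8)\cdot\bigl(-\tfrac12\bigr)+3\cdot8\cdot4\cdot(-1)+3\cdot4\cdot(-2)\cdot(-1)=64-96+24=-8\pmod p .$$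
So $N_{p+4}\ne0$ for every prime $p\ge3$, and infinitely many powers of $\ell$ are missing from $\ell\Delta(A)$. (Check: for $p=3$, $3N_7=136\equiv1\equiv-8\pmod3$.)

Observe what happened: multiplication by $p$ and reduction mod $p$ turned the long sum for $m=p+4$ into a short sum of three terms. Apart from a unit factor this is the sum for $m=4$: indeed $-8=4N_4$. For a general form $\alpha$ three new matters arise. The coefficients lie in an arbitrary $K$, so "mod $p$" needs a meaning. The two degrees $e$ of $\alpha$ and $q$ (the part of it not on $y=0$) may differ, and a $q$-th root of a polynomial will appear. And we must show that not all the short sums vanish.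

## 7. Powers of an arbitrary form

For the first matter we use a fact on finitely generated rings.

**Lemma 9.** Let $S$ be a finitely generated $\mathbb Z$-algebra contained in a field of characteristic $0$. Then only finitely many primes are units in $S$.

For example, in $\mathbb Z[\frac16]$ the primes $2$ and $3$ are units and no others; in $\mathbb Q$ all primes are units, and $\mathbb Q$ is not finitely generated.

*Proof.* $S\otimes\mathbb Q$ is a nonzero finitely generated $\mathbb Q$-algebra. Its quotient by a maximal ideal is a number field $L$ (Nullstellensatz), so there is a homomorphism $S\to L$. The images of the finitely many generators lie in $\mathcal O_L[1/M]$ for some integer $M\ge1$, hence so does the image of $S$. If $p$ is a unit in $S$, then $1/p\in\mathcal O_L[1/M]$, so $M^j=p\beta$ with $j\geq 0$ and $\beta\in\mathcal O_L\cap\mathbb Q=\mathbb Z$. Thus $p\mid M$. $\square$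

**Proposition 10.** Let $e\ge1$ and $0\ne\alpha\in A_e$. Then $\alpha^m\notin\ell\Delta(A)$ for infinitely many $m$.

*Proof.* Suppose that $\alpha^m\in\ell\Delta(A)$ for all large $m$. By homogeneity $\alpha^m/\ell\in\Delta(A_{em-2})$ for all large $m$; in particular $\ell\mid\alpha$.

**Step 1: write the hypothesis as the vanishing of explicit sums.** Write $\alpha=x^eF(t)$ with $\deg F\le e$. Since $\ell\mid\alpha$, $F(-2)=0$. Write $F=t^sF_0$ with $F_0(0)\ne0$, and rescale $\alpha$ so that $F_0(0)=1$; this does not affect the hypothesis. As $F_0(-2)=0$, we have $\deg F_0\ge1$, so $s\le e-1$. Put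
$$q=e-s\ge1,\qquad R=\mathbb Z\bigl[\tfrac1{2q},\text{ coefficients of }F_0\bigr]\subset K .$$
Dividing by the monic polynomial $t+2$, which leaves remainder $F_0(-2)^m=0$, we get
$$B_m:=\frac{F_0^m}{t+2}=\sum_ib_{m,i}t^i\in R[t],\qquad \frac{\alpha^m}{\ell}=x^{em-1}t^{sm}B_m(t).$$
Apply $\Lambda_{em-2}$ from Lemma 8. Since $em-2-sm=qm-2$, for all large $m$
$$\sum_{i=0}^{qm-2}b_{m,i}\,\frac{(2-em)^{qm-2-i}}{(qm-2-i)!}=0 . \tag{8}$$

**Step 2: define the short sums.** Let $\Phi$ be the power series with $\Phi(0)=1$ and $\Phi^q=F_0$. The coefficient of $t^k$ in $\Phi^q$ is $q$ times that of $\Phi$ plus a polynomial in earlier coefficients of $\Phi$, so the coefficients are found recursively with division only by $q$, and $\Phi\in R[[t]]$. For $n\ge2$ put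
$$\kappa_n=\frac{en}q-2,\qquad \varepsilon_n=[t^{n-2}]\;e^{-\kappa_nt}\,\frac{\Phi^n}{t+2}\ \in\ R_n:=R\bigl[\tfrac1{(n-2)!}\bigr].$$
For $\alpha=\frac12\ell$ we have $e=q=1$, $\Phi=1+\frac t2$, $\kappa_n=n-2$ and $\varepsilon_4=\frac12[t^2]\,e^{-2t}(1+\frac t2)^3=-\frac18=2^{-4}N_4$, in accordance with Section 6.

**Step 3: the long sums force the short sums to vanish.** We claim:
$$\text{if } n\ge2\text{ and }\kappa_n\ne0,\text{ then }\varepsilon_n=0. \tag{9}$$

Let $j=n-2$. Let $p$ be a prime with $p\equiv1\pmod q$; there are infinitely many by Dirichlet's theorem. Choose $c\in\{1,\dots,q\}$ with $c\equiv-n\pmod q$. Then $cp+n\equiv0\pmod q$, and we put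
$$m=\frac{cp+n}q\in\mathbb Z,\qquad\text{so that } qm-2=cp+j .$$
Take $p$ so large that $p>\max(q,n)$, $p\nmid2q$, $p\nmid en-2q$ (this integer is $q\kappa_n\neq0$), and (8) holds for this $m$. Let $R_{(p)}\subset K$ be the ring obtained from $R$ by inverting all integers prime to $p$. It contains $\mathbb Z_{(p)}$.

*The factorials.* Since $c\le q<p$ and $j<p$, we have $cp+j<p^2$. So the exact power of $p$ in $(cp+j-i)!$ is $\lfloor(cp+j-i)/p\rfloor$. This equals $c$ for $0\le i\le j$ and is at most $c-1$ for $i>j$. For $0\le h\le j$, split $(cp+h)!$ into multiples of $p$, with product $p^cc!$, and the rest. The rest consists of $c$ complete blocks of nonzero residues and the block $cp+1,\dots,cp+h$, so it is congruent to $((p-1)!)^ch!\equiv(-1)^ch!$ mod $p$. Since $c!$ and $h!$ are prime to $p$,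
$$\frac{p^c}{(cp+h)!}\equiv\frac{(-1)^c}{c!\,h!}\pmod{p\mathbb Z_{(p)}} .$$
Multiply (8) by $p^c(-1)^cc!$. The terms with $i>j$ fall into $pR_{(p)}$, and we obtain
$$\sum_{i\le j}b_{m,i}\,\frac{(2-em)^{cp+j-i}}{(j-i)!}\in pR_{(p)} .$$

*The powers of $2-em$.* From $q(em-2)=e(cp+n)-2q\equiv en-2q=q\kappa_n$ we get $em-2\equiv\kappa_n\pmod{p\mathbb Z_{(p)}}$. By Fermat $(2-em)^{cp}\equiv(2-em)^c\equiv(-\kappa_n)^c$. By choice of $p$, $\kappa_n$ is a unit in $\mathbb Z_{(p)}$, so we may divide by $(-\kappa_n)^c$:
$$\sum_{i\le j}b_{m,i}\,\frac{(-\kappa_n)^{j-i}}{(j-i)!}\in pR_{(p)} . \tag{10}$$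

*The coefficients $b_{m,i}$.* We have $F_0^m=\Phi^{qm}=\Phi^{cp+n}=\Phi^n(\Phi^p)^c$. In the ring $(R/pR)[[t]]$ taking $p$-th powers is additive, so with $\Phi=1+\sum_{k\ge1}\varphi_kt^k$ we get $\Phi^p\equiv1+\sum_k\varphi_k^pt^{kp}$, that is, $\Phi^p\equiv1$ modulo $pR[[t]]+t^pR[[t]]$. Since $2$ is a unit in $R$, $(t+2)^{-1}\in R[[t]]$, and therefore
$$b_{m,i}\equiv[t^i]\,\frac{\Phi^n}{t+2}\pmod{pR}\qquad\text{for } i\le j<p .$$

*Conclusion of the step.* Inserting this in (10), the sum becomes $[t^j]\,e^{-\kappa_nt}\Phi^n/(t+2)=\varepsilon_n$. So $\varepsilon_n\in pR_{(p)}$, which means $d\varepsilon_n\in pR_n$ for some integer $d$ prime to $p$. Choose integers with $d_1d+d_2p=1$; then $\varepsilon_n=d_1(d\varepsilon_n)+p\,(d_2\varepsilon_n)\in pR_n$. This holds for infinitely many primes $p$. If $\varepsilon_n\ne0$, all these primes would be units in $S=R_n[1/\varepsilon_n]\subset K$, since $\varepsilon_n=p\eta$ with $\eta\in R_n$ gives $p\cdot\eta/\varepsilon_n=1$. But $S$ is a finitely generated $\mathbb Z$-algebra, so this contradicts Lemma 9. Hence $\varepsilon_n=0$,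 and (9) is proved.

It remains to contradict (9) by finding a nonvanishing short sum.

**Step 4: the case $s\ge1$, where $n=2$ suffices.** Here $q<e$, so $\kappa_2=\frac{2e}q-2\ne0$ and $\varepsilon_2=0$ by (9). But $\varepsilon_2$ is the constant term of $e^{-\kappa_2t}\Phi^2/(t+2)$, which is $\frac12$. Contradiction.

**Step 5: the case $s=0$, where all $n\ge3$ are used together.** Now $q=e$, $F=F_0=\Phi^e$ and $\kappa_n=n-2$. For $n=2$ this is $0$, so (9) says nothing, and for $n=3$ the short sum may really vanish, as $N_3=0$ shows for $\alpha=\ell$. But (9) applies to every $n\ge3$: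
$$[t^{n-2}]\,e^{-(n-2)t}\,\frac{\Phi^n}{t+2}=0\qquad(n\ge3). \tag{11}$$
We read these conditions as the vanishing of coefficients in a new variable. Let
$$z=te^t\Phi^{-1}=t+\cdots,\qquad \psi=\frac{te^{2t}}{t+2}.$$
Then $z^{-n}\psi=t^{1-n}e^{-(n-2)t}\Phi^n/(t+2)$, so the left side of (11) is $\operatorname{Res}_{t=0}(z^{-n}\psi\,dt)$. Since $K[[t]]=K[[z]]$ and $\frac{dz}{dt}$ is a unit, we may write $\psi=\sum_{l\ge0}\psi_lz^l\,\frac{dz}{dt}$. The residue of $z^k\frac{dz}{dt}\,dt$ is $0$ for $k\ne-1$, as $z^k\frac{dz}{dt}$ is the derivative of $z^{k+1}/(k+1)$, and it is $1$ for $k=-1$, as $z^{-1}\frac{dz}{dt}=\frac1t+\cdots$. Hence $\operatorname{Res}(z^{-n}\psi\,dt)=\psi_{n-1}$, and (11) says $\psi_l=0$ for all $l\ge2$. Also $\psi_0=0$ because $\psi(0)=0$. So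
$$\psi=\psi_1\,z\,\frac{dz}{dt},\qquad \psi_1\ne0 .$$
Taking the logarithmic derivative of $z$ and using $\Phi'/\Phi=F'/(eF)$, we have $\frac{dz}{dt}=z\bigl(\frac1t+1-\frac{F'}{eF}\bigr)$. Thus
$$\frac{te^{2t}}{t+2}=\psi_1\,t^2e^{2t}\Phi^{-2}\Bigl(\frac1t+1-\frac{F'}{eF}\Bigr).$$
Dividing by $te^{2t}$, and then multiplying by $(t+2)\Phi^2F$, gives
$$\frac1{t+2}=\psi_1\Phi^{-2}\Bigl(1+t-\frac{tF'}{eF}\Bigr),\qquad \Phi^2F=\psi_1(t+2)\Bigl((1+t)F-\tfrac1e\,tF'\Bigr).$$
The exponentials have cancelled. Raising to the $e$-th power and using $\Phi^{2e}=F^2$ removes the root as well: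
$$F^{e+2}=\psi_1^e\,(t+2)^e\Bigl((1+t)F-\tfrac1e\,tF'\Bigr)^e , \tag{12}$$
an identity of polynomials. Compare the orders at $t=-2$. Let $\nu\ge1$ be the order of $F$ there. The left side has order $(e+2)\nu$. In the bracket, $tF'$ has order exactly $\nu-1$ (characteristic $0$, and $t\neq 0$ at $-2$), while $(1+t)F$ has order at least $\nu$. So the bracket has order $\nu-1$, and the right side has order $e+e(\nu-1)=e\nu$. Hence $2\nu=0$, a contradiction. $\square$

## 8. From top forms to the image: Theorem 1 and Theorem 2(3)

The passage from forms to polynomials is Lemma 6. We allow a finite-dimensional error space $W$, which will be needed in more variables.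

**Corollary 11.** Let $D'$ be a derivation of $A=K[x,y]$ with coefficients of degree $\le2$, let $D_1=\ell\Delta+D'$, let $W\subset A$ be a finite-dimensional subspace, and let $\alpha\in A$ be nonconstant. Then $\alpha^m\notin D_1(A)+W$ for infinitely many $m$.

*Proof.* Otherwise, for all large $m$ we have $\alpha^m=D_1(f)+w$ with $f\in A$, $w\in W$, and, as $W$ is finite-dimensional, $\deg\alpha^m>\deg w$. Then $D_1(f)$ has the same top form as $\alpha^m$, namely $\bar\alpha^m$; in particular $D_1(f)\ne0$ and $f$ is nonconstant. By Lemma 6 its top form is $\ell\Delta(\bar f)$. So $\bar\alpha^m\in\ell\Delta(A)$ for all large $m$, with $\bar\alpha$ a nonzero form of degree $\ge1$. This contradicts Proposition 10. $\square$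

*Proof of Theorem 2(3) and Theorem 1.* Let $D_1=\ell\Delta+D'$ as in Theorem 2(3). By Corollary 11 with $W=0$, every nonconstant $a$ satisfies $a^m\notin D_1(A)$ for infinitely many $m$, so $a\notin\mathfrak r(D_1(A))$. If $a$ is a nonzero constant, so are its powers, and by Lemma 6 nonzero elements of $D_1(A)$ have degree $\ge3$. So $a\notin\mathfrak r(D_1(A))$ again, and $\mathfrak r(D_1(A))=\{0\}$. This is Theorem 2(3). For $D'=\delta$ we get $\mathfrak r(D(A))=\{0\}$, so $D(A)$ is an MZ space, and $D$ is simple by Proposition 7. This is Theorem 1, and the conjecture is false. $\square$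

## 9. Adding variables: Theorem 2(1) and 2(2)

To reach dimension $n$ we adjoin variables $z_i$ and send each of them to an element of $A$. The extension should remain simple, and we must control its image. Both follow if the chosen elements are independent modulo the old image.

**Lemma 12.** Let $d$ be a simple derivation of $A=K[x,y]$, let $v_1,\dots,v_r\in A$ be linearly independent modulo $d(A)$, and let $W=\sum_iKv_i$. Extend $d$ to $\tilde d$ on $B=A[z_1,\dots,z_r]$ by $\tilde d(z_i)=v_i$. Then:

* (a) if $0\ne b\in\tilde d(B)$, all coefficients (in $A$) of the top $z$-homogeneous component of $b$ lie in $d(A)+W$;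
* (b) $\tilde d(B)\cap A=d(A)+W$;
* (c) $\tilde d$ is simple.

*Proof.* First, $\ker d=K$: if $d(c)=0$ and $c\ne0$, then the ideal $(c)$ is stable, so $c$ is a unit.

(a) Let $b=\tilde d(f)$ with $f=\sum_{j\le N}f_j$ decomposed into $z$-homogeneous components and $f_N\ne0$. Letting $d$ act on coefficients, the component of $b$ of $z$-degree $j$ is
$$d(f_j)+\sum_iv_i\,\partial_{z_i}f_{j+1}.$$
If $d(f_N)\ne0$, then $d(f_N)$ is the top component and its coefficients lie in $d(A)$. Suppose $d(f_N)=0$. Then the coefficients of $f_N$ are in $\ker d=K$, so $f_N\in K[z]$. Moreover $N\ge1$, since for $N=0$ we would have $f\in K$ and $b=0$. The component of $b$ of degree $N$ vanishes. In the component of degree $N-1$, the coefficient of a given monomial has the form $d(h)+\sum_iv_i\mu_i$, where $h\in A$ is a coefficient of $f_{N-1}$ and $\mu_i\in K$ is the coefficient of the given monomial in $\partial_{z_i}f_N$. Since $N\ge1$ and the characteristic is $0$, some $\partial_{z_i}f_N$ is nonzero, so for some monomial the $\mu_i$ are not all $0$. By independence modulo $d(A)$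 the coefficient of that monomial is nonzero. So this component is the top one, and all its coefficients lie in $d(A)+W$.

(b) A nonzero $b\in\tilde d(B)\cap A$ is its own top component, so $b\in d(A)+W$ by (a). Conversely, $\tilde d(A)=d(A)$ and $\tilde d(z_i)=v_i$.

(c) We adjoin the variables one at a time. By (b) for the variables $z_1,\dots,z_{j-1}$, the elements of $A$ in $\tilde d(A[z_1,\dots,z_{j-1}])$ form the space $d(A)+Kv_1+\cdots+Kv_{j-1}$, so $v_j$ is not in this image. It therefore suffices to show the following. *Let $C$ be a domain containing $\mathbb Q$ with a derivation $d$ having no proper nonzero stable ideals, and let $v\in C\setminus d(C)$. Then the extension of $d$ to $C[z]$ with $z\mapsto v$ has no proper nonzero stable ideals.*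

Let $I\ne0$ be a stable ideal of $C[z]$ and $N$ the minimal $z$-degree of its nonzero elements. The coefficients of $z^N$ of the elements of $I$ of degree $\le N$ form a nonzero ideal of $C$. It is stable, because the image of $cz^N+\cdots$ has degree $\le N$ and $z^N$-coefficient $d(c)$. So this ideal is $C$, and $I$ contains some $f=z^N+cz^{N-1}+\cdots$. Suppose $N\ge1$. The image of $f$ lies in $I$ and has degree $<N$, hence is $0$. Its $z^{N-1}$-coefficient is $Nv+d(c)$, so $v=d(-c/N)\in d(C)$, a contradiction. So $N=0$ and $1\in I$. $\square$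

*Proof of Theorem 2(1).* By Lemma 6, every nonzero element of $D(A)$ has top form divisible by $\ell$. The top form of a nonzero element of $K[x]$ is $cx^k$ with $c\neq 0$, which is not. So $D(A)\cap K[x]=0$, and $1,x,x^2,\dots$ are linearly independent modulo $D(A)$. Apply Lemma 12 with $d=D$ and $v_i=x^i$ for $1\le i\le n-2$. The resulting derivation $\tilde D$ of $B=K[x,y,z_1,\dots,z_{n-2}]$ is simple.

Suppose $0\ne a\in B$ and $a^m\in\tilde D(B)$ for all large $m$. Let $\alpha\in A$ be the coefficient of the lexicographically leading $z$-monomial of the top $z$-homogeneous component of $a$. Since $A$ is a domain, $\alpha^m$ is a coefficient of the top component of $a^m$, namely that of the $m$-th power of this monomial. By Lemma 12(a), $\alpha^m\in D(A)+W$ for all large $m$. By Corollary 11, $\alpha$ cannot be nonconstant, so $\alpha$ is a nonzero constant and $1\in D(A)+W$. This contradicts the independence of $1,x,\dots,x^{n-2}$ modulo $D(A)$. Hence $\mathfrak r(\tilde D(B))=\{0\}$, and $\tilde D(B)$ is an MZ space. $\square$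

*Proof of Theorem 2(2).* Take $E=\partial_x+(1+xy)\partial_y$. By Lemma 5, $E$ is simple and $E(A)\cap yK[y]=0$, so $y,y^2,\dots,y^{n-1}$ are linearly independent modulo $E(A)$. Lemma 12 with $d=E$ and $v_i=y^i$ for $1\le i\le n-2$ gives a simple derivation $\tilde E$ of a polynomial ring $B$ in $n$ variables. By Lemma 12(b), $\tilde E(B)\cap A=E(A)+\sum_{i\le n-2}Ky^i$. This contains $1=E(x)$ but not $y^{n-1}$. So $\tilde E(B)$ contains $1$ and is not all of $B$, and by the observation in Section 1 it is not an MZ space. $\square$
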